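# Absolute differential forms and the formal completion of Chow groups

## 1. Forms on $X_A$ that vanish on $X$

Let $k$ be a field of characteristic zero, $X$ a smooth $k$-scheme of finite type, and $A$ a local Artinian $k$-algebra with maximal ideal $m_A$ and $A/m_A=k$. Such algebras form the category $Art_k$; each is finite-dimensional over $k$, and $m_A$ is nilpotent. Put $X_A=X\times_{\mathrm{Spec}(k)}\mathrm{Spec}(A)$. The topological space of $X_A$ is that of $X$, so sheaves on $X_A$ are sheaves on $X$. The whole lecture takes place inside one complex: the differential forms on $X_A$ that restrict to zero on $X$. The forms are *absolute*, that is, taken over $\mathbb Q$ and not over $k$.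

**Conventions.** $\Omega^\bullet_B=\Omega^\bullet_{B/\mathbb Q}$ is the absolute de Rham complex of a $\mathbb Q$-algebra $B$, and $\Omega^\bullet_k=\Omega^\bullet_{k/\mathbb Q}$. If $k$ is algebraic over $\mathbb Q$, then $\Omega^1_k=0$; if $k=\mathbb Q(t)$, then $\Omega^1_k=k\,dt$. Cohomology is Zariski unless stated otherwise, and cohomology of a complex means hypercohomology. For a complex $C$ in degrees $\ge 0$, $C^{<p}=C/C^{\ge p}$ is the stupid truncation.

**Definition.** Fix $p\ge 2$. For a smooth $k$-scheme $Y$ of finite type let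
$$K_Y=K_{Y,A}=\ker\big(\Omega^\bullet_{Y_A/\mathbb Q}\to\Omega^\bullet_{Y/\mathbb Q}\big),$$
and put
$$C_{\mathbb Q}(A)=K_{X,A}^{<p},\qquad T(A)=K_{X,A}^{p-1}/dK_{X,A}^{p-2},\qquad C_k(A)=\big(\ker(\Omega^\bullet_{X_A/k}\to\Omega^\bullet_{X/k})\big)^{<p}.$$

The sheaf $T(A)$ is the top cohomology sheaf of $C_{\mathbb Q}(A)$. The terms of $K_X$ are quasi-coherent $O_X$-modules, but $d$ is not $O_X$-linear, so $T(A)$ is only a sheaf of $\mathbb Q$-vector spaces.

These objects serve to compute the infinitesimal deformations of a Chow group. The sheaf $T(A)$ will turn out to describe Milnor symbols on $X_A$ that become trivial on $X$, and absolute forms are forced by the symbols. The complex $C_k(A)$ is built from the coherent sheaves $\Omega^i_{X/k}$, so its cohomology can be controlled. The complex $C_{\mathbb Q}(A)$ stands between them: it maps to $T(A)[-(p-1)]$, its top cohomology sheaf, and to $C_k(A)$, by killing differentials of elements of $k$.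

**Base change for de Rham algebras.** The algebra $\Omega^\bullet_B$ is initial among strictly commutative dg $\mathbb Q$-algebras in degrees $\ge0$ that receive a ring map from $B$ into degree $0$. In other words, $B\mapsto\Omega_B^\bullet$ is left adjoint to $C\mapsto C^0$, so it preserves pushouts. Pushouts of commutative (dg) algebras are tensor products, so $\Omega^\bullet_{R\otimes_SB}=\Omega^\bullet_R\otimes_{\Omega^\bullet_S}\Omega^\bullet_B$.

**Example (dual numbers).** Let $A=k[\varepsilon]$, $\varepsilon^2=0$. For $X=\mathrm{Spec}\,R$ we have $R\otimes_kA=R\otimes_{\mathbb Q}\mathbb Q[\varepsilon]$. From $2\varepsilon\,d\varepsilon=d(\varepsilon^2)=0$ we get $\Omega^\bullet_{\mathbb Q[\varepsilon]}=\mathbb Q\oplus\mathbb Q\varepsilon\oplus\mathbb Q\,d\varepsilon$. Hence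
$$K^n_X=\varepsilon\,\Omega^n_{X/\mathbb Q}\oplus d\varepsilon\wedge\Omega^{n-1}_{X/\mathbb Q},\qquad d(\varepsilon\alpha)=d\varepsilon\wedge\alpha+\varepsilon\,d\alpha,\qquad d(d\varepsilon\wedge\beta)=-d\varepsilon\wedge d\beta .$$

## 2. The functor $\widehat{CH}^p$, the condition $(\ast)$, and three theorems

For a commutative ring $S$, the Milnor K-group $K^M_p(S)$ is generated by symbols $\{s_1,\dots,s_p\}$ with $s_i\in S^*$, multilinear, subject to $\{\dots,a,1-a,\dots\}=0$ when $a,1-a\in S^*$. Let $K^M_p(O_{X_A})$ be the sheaf associated to $U=\mathrm{Spec}(R)\mapsto K_p^M(R\otimes_kA)$ on open affines $U\subset X$, and $K^M_p(O_X)=K^M_p(O_{X_k})$. Write $M_{\mathbb Q}=M\otimes_{\mathbb Z}\mathbb Q$. For $X$ smooth projective the Bloch formula says $CH^p(X)_{\mathbb Q}\cong H^p(X,K_p^M(O_X))_{\mathbb Q}$. The right-hand side makes sense on $X_A$, and this gives the formal completion of $CH^p(X)$: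
$$\widehat{CH}^p(A)=\ker\big(H^p(X,K^M_p(O_{X_A}))_{\mathbb Q}\to H^p(X,K^M_p(O_X))_{\mathbb Q}\big),\qquad A\in Art_k.$$

Consider the vanishing condition
$$(\ast)\qquad H^p(X,\Omega^i_{X/k})=H^{p+1}(X,\Omega^i_{X/k})=\dots=H^{2p-1-i}(X,\Omega^i_{X/k})=0\quad\text{for all }0\le i\le p-2,$$
and the isomorphism of functors on $Art_k$
$$(\ast\ast)\qquad\widehat{CH}^p(A)\cong H^p(X,\Omega^{p-1}_{X/k})\otimes_km_A\quad\text{naturally in }A.$$

For $p=2$, $(\ast)$ says $H^2(X,O_X)=H^3(X,O_X)=0$. For $p=3$ it says $H^3=H^4=H^5=0$ for $O_X$ and $H^3=H^4=0$ for $\Omega^1_{X/k}$. Projective space satisfies $(\ast)$ for every $p$, because $H^t(\mathbb P^d,\Omega^i)=0$ for $t\ne i$ and $(\ast)$ only involves $t\ge p>i$. On an abelian surface $(\ast)$ fails for $p=2$, since $H^2(X,O_X)\ne0$.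

If $k$ is an algebraic extension of $\mathbb Q$, $X$ is smooth projective of dimension $d\ge2$, and $2\le p\le d$, then $(\ast)$ implies $(\ast\ast)$: this is due to Bloch for $p=2$, Mackall for $p=3$, Yang in general. The question, from S. Yang, "Deformations of Chow groups via cyclic homology" (arXiv:2601.10309, 2026), is whether the implication holds over an arbitrary field of characteristic zero. The answer is yes.

**Theorem A.** Let $X$ be smooth and projective (proper suffices) over a field $k$ of characteristic $0$, let $p\ge2$, and assume $(\ast)$. Then all maps in the following zigzag, which is natural in $A\in Art_k$, are isomorphisms: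
$$\widehat{CH}^p(A)\cong H^p(X,T(A))\xleftarrow{\ \epsilon\ }H^{2p-1}(X,C_{\mathbb Q}(A))\xrightarrow{\ \rho\ }H^{2p-1}(X,C_k(A))\xleftarrow{\ \jmath\ }H^p(X,\Omega^{p-1}_{X/k})\otimes_km_A.$$
In particular $\widehat{CH}^p$ is pro-representable, by $\widehat{\mathrm{Sym}}(V^\vee)$ with $V=H^p(X,\Omega^{p-1}_{X/k})$.

**Theorem B (no hypothesis $(\ast)$).** For any smooth $k$-variety $X$, $p\ge2$ and $n\ge p-2$, naturally in $A$,
$$\ker\big(H^n(X,K^M_p(O_{X_A}))_{\mathbb Q}\to H^n(X,K^M_p(O_X))_{\mathbb Q}\big)\cong H^{n+p-1}\big(X,K_{X,A}^{<p}\big).$$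

**Theorem C (a converse).** Let $X$ be smooth projective over $k$ and $p\ge2$, and suppose $\widehat{CH}^p\cong H^p(X,\Omega^{p-1}_{X/k})\otimes_km_{(-)}$ as functors from $Art_k$ to abelian groups.

1. $H^{2p-1-s}(X,\Omega^{<p-s}_{X/\mathbb Q})=0$ for $1\le s\le p-1$, and $H^p(X,\Omega^{p-1}_{X/\mathbb Q})\to H^{2p-1}(X,\Omega^{<p}_{X/\mathbb Q})$ is surjective.
2. If $X=X_0\times_{k_0}k$ with $k_0\subset k$ algebraic over $\mathbb Q$, then $(\ast)$ holds. So for such $X$ (for instance, for all $X$ when $k$ is algebraic over $\mathbb Q$), $(\ast)\Leftrightarrow(\ast\ast)$.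

For $X$ not of the form in C(2), only the necessary conditions in C(1) are claimed, not the necessity of $(\ast)$.

Three published results are used as black boxes.

* **[GT]** S. Gorchinskiy, D. Tyurin, *Relative Milnor K-groups and differential forms of split nilpotent extensions*, Izv. Math. 82 (2018). Let $S$ be a commutative ring and $I$ an ideal with $I^N=0$ such that $S\to S/I$ splits, $N!\in S^*$, and $S$ is weakly 5-fold stable (a condition that is true for local rings with infinite residue field, the only case we need). Then $K^M_{n+1}(S,I)=\ker(K^M_{n+1}(S)\to K^M_{n+1}(S/I))$ is generated by the symbols $\{r,s_1,\dots,s_n\}$ with $r\in1+I$, $s_i\in S^*$, and $\{r,s_1,\dots,s_n\}\mapsto\log(r)\frac{ds_1}{s_1}\wedge\dots\wedge\frac{ds_n}{s_n}$ defines an isomorphism $K^M_{n+1}(S,I)\cong\Omega^n_{S,I}/d\Omega^{n-1}_{S,I}$, where $\Omega^n_{S,I}=\ker(\Omega^n_S\to\Omega^n_{S/I})$.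
* **[CTHK]** J.-L. Colliot-Thélène, R. Hoobler, B. Kahn, *The Bloch–Ogus–Gabber theorem*, Fields Inst. Commun. 16 (1997), Section 5. Let $k$ be an infinite field and $(Y,Z)\mapsto h^q_Z(Y)$ a cohomology theory with supports on smooth $k$-schemes (contravariant, with natural long exact sequences for $Z\subset T\subset Y$) satisfying étale excision and homotopy invariance $h^q_Z(Y)\cong h^q_{\mathbb A^1_Z}(\mathbb A^1_Y)$. Then for $Y$ smooth the sheaf $\mathcal H^q$ associated to $U\mapsto h^q(U)$ has the flasque Cousin resolution with $n$-th term $\bigoplus_{x\in Y^{(n)}}i_{x*}h^{q+n}_x(Y)$, where $h^m_x(Y)=\varinjlim_{U\ni x}h^m_{\overline{\{x\}}\cap U}(U)$.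
* **[De]** Deligne: for $X$ smooth and proper over a field of characteristic $0$, the Hodge–de Rham spectral sequence degenerates at $E_1$.

## 3. From Milnor symbols to the sheaf $T(A)$

This section turns the K-theoretic functor into cohomology of $T(A)$. Let $\mathcal R=\ker(K_p^M(O_{X_A})\to K_p^M(O_X))$.

**Step 1: stalks.** Milnor K-groups commute with filtered colimits, so the stalk of $K_p^M(O_{X_A})$ at $x$ is $K_p^M(S)$ with $S=O_{X,x}\otimes_kA$. The ideal $I=O_{X,x}\otimes_km_A$ is nilpotent with $S/I=O_{X,x}$, so $S$ is local with residue field $k(x)\supset\mathbb Q$, which is infinite. The inclusion $O_{X,x}\to S$ splits $S\to S/I$, and $N!$ is invertible since $S$ is a $\mathbb Q$-algebra. By [GT] with $n=p-1$, we get an isomorphism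
$$B_x:\ \mathcal R_x\ \xrightarrow{\sim}\ \Omega^{p-1}_{S,I}/d\Omega^{p-2}_{S,I}=T(A)_x .$$

**Step 2: gluing the $B_x$.** Let $\sigma$ be a section of $\mathcal R$ near $x$. Its germ at $x$ is a finite sum of terms $\pm\{r,s_1,\dots,s_{p-1}\}$ with $r\in1+I$. The elements $r,s_i$ and the equality extend to a neighborhood $U'$ of $x$, with $r\in1+m_AO_{X_A}(U')$ and $s_i\in O_{X_A}(U')^*$. For every $y\in U'$ the element $B_y(\sigma_y)$ is the germ at $y$ of one and the same section $\sum\pm\log(r)\frac{ds_1}{s_1}\wedge\dots\wedge\frac{ds_{p-1}}{s_{p-1}}$ of $T(A)$ over $U'$. So $\sigma\mapsto(B_y(\sigma_y))_y$ is a map of sheaves $\mathcal R\to T(A)$. It is bijective on stalks, hence an isomorphism, and it is natural in $A$ because the formula is.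

**Step 3: cohomology.** The map $k\to A$ splits the augmentation, so $K_p^M(O_{X_A})=K^M_p(O_X)\oplus\mathcal R$, and the kernel on $H^n(X,-)_{\mathbb Q}$ is $H^n(X,\mathcal R)_{\mathbb Q}$. Since $\mathcal R\cong T(A)$ is a sheaf of $\mathbb Q$-vector spaces, tensoring with $\mathbb Q$ changes nothing. For all $n$, naturally in $A$,
$$\ker\big(H^n(X,K^M_p(O_{X_A}))_{\mathbb Q}\to H^n(X,K^M_p(O_X))_{\mathbb Q}\big)\cong H^n(X,T(A)),\qquad\widehat{CH}^p(A)\cong H^p(X,T(A)).\tag{1}$$

Absolute forms are unavoidable here. For $p=2$, $A=k[\varepsilon]$, $a\in O_X$ and $s\in k^*$, the symbol $\{1+\varepsilon a,s\}$ goes to $\varepsilon a\,\frac{ds}{s}$, which is a multiple of a form on $k$ and is invisible in $\Omega^1_{X_A/k}$.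

## 4. Dual numbers, and a non-constant function with zero differential

**The tangent space by hand.** Take $A=k[\varepsilon]$ and the formulas of Section 1. The map
$$K_X^{p-1}\to\Omega^{p-1}_{X/\mathbb Q},\qquad\varepsilon\alpha+d\varepsilon\wedge\beta\mapsto\alpha-d\beta$$
is surjective. It kills $dK_X^{p-2}$: $d(\varepsilon\alpha)\mapsto d\alpha-d\alpha=0$ and $d(d\varepsilon\wedge\beta)=-d\varepsilon\wedge d\beta\mapsto dd\beta=0$. Conversely an element of the kernel has $\alpha=d\beta$ and equals $\varepsilon\,d\beta+d\varepsilon\wedge\beta=d(\varepsilon\beta)$. So $T(k[\varepsilon])\cong\Omega^{p-1}_{X/\mathbb Q}$ and $\widehat{CH}^p(k[\varepsilon])\cong H^p(X,\Omega^{p-1}_{X/\mathbb Q})$, while $(\ast\ast)$ predicts $H^p(X,\Omega^{p-1}_{X/k})$. To compare, filter $\Omega^{p-1}_{X/\mathbb Q}$ by the images of $\Omega_k^j\otimes_k\Omega^{p-1-j}_{X/\mathbb Q}$. As $X$ is smooth over $k$, the sequence $0\to\Omega^1_k\otimes_kO_X\to\Omega^1_{X/\mathbb Q}\to\Omega^1_{X/k}\to0$ is exact and locally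 split, so the graded pieces are $\Omega_k^j\otimes_k\Omega_{X/k}^{p-1-j}$. For $j\ge1$ put $i=p-1-j\le p-2$; then $p+1\le2p-1-i$, so $(\ast)$ gives $H^p(X,\Omega^i_{X/k})=H^{p+1}(X,\Omega^i_{X/k})=0$. Hence the part with $j\ge1$ has no $H^p$ and no $H^{p+1}$, and $H^p(X,\Omega^{p-1}_{X/\mathbb Q})\cong H^p(X,\Omega^{p-1}_{X/k})$. For dual numbers, $(\ast)$ suffices.

**Some hypothesis is needed.** Let $k=\mathbb Q(t)$, $E$ an elliptic curve over $\mathbb Q$, $X=(E\times E)\times_{\mathbb Q}k$, $p=2$. By base change $\Omega^1_{X/\mathbb Q}=\Omega^1_{X/k}\oplus O_X\,dt$, so $\widehat{CH}^2(k[\varepsilon])\cong H^2(X,\Omega^1_{X/k})\oplus H^2(X,O_X)$, and $H^2(X,O_X)$ is one-dimensional. The substitution $\varepsilon\mapsto c\varepsilon$, $c\in k$, sends $\varepsilon\alpha+d\varepsilon\wedge\beta$ to $\varepsilon(c\alpha+dc\wedge\beta)+d\varepsilon\wedge c\beta$, whose image is $c\alpha+dc\wedge\beta-d(c\beta)=c(\alpha-d\beta)$. So it acts as multiplication by $c$, and a natural additive isomorphism $(\ast\ast)$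 would be $k$-linear on $k[\varepsilon]$. The dimensions differ by one, so $(\ast\ast)$ fails.

**What a direct argument would do for general $A$.** The sheaf $T(A)$ is not an $O_X$-module, so one would like to resolve it by
$$K_X^0\to K_X^1\to\dots\to K_X^{p-1}\to T(A)\to0,$$
whose terms $K_X^n$ are $O_X$-modules, and then filter. For $A=k[\varepsilon]$ this sequence is exact except that it does not start with zero cohomology by accident: $K_X=\Omega^\bullet_{X/\mathbb Q}\otimes_{\mathbb Q}(\mathbb Q\varepsilon\xrightarrow{\sim}\mathbb Q\,d\varepsilon)$ is contractible. In general there is the triangle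
$$\tau^{\le p-2}C_{\mathbb Q}(A)\to C_{\mathbb Q}(A)\to T(A)[-(p-1)]\to,\tag{2}$$
and the approach stops if $\tau^{\le p-2}C_{\mathbb Q}(A)$ is not acyclic. This does happen, as the following computation shows; it is used again in Section 9.

**Lemma 1.** Let $P=\mathbb Q[x,y]$, $\mathfrak m=(x,y)$, $g=x^4+y^5+x^2y^3$. There is no polynomial vector field $\xi$ on $P$ with $c\,g\equiv\xi(g)\bmod\mathfrak m^6$, where $c=1$ or $c=1-\mathrm{div}\,\xi$.

*Proof.* Give $x,y$ the weights $5,4$. Then $g=g_{20}+g_{22}$ with $g_{20}=x^4+y^5$ and $g_{22}=x^2y^3$, and elements of $\mathfrak m^6$ have only components of weight $\ge24$. The field $x^ay^b\partial_x$ has weight $5a+4b-5$, and $x^ay^b\partial_y$ has weight $5a+4b-4$. Those of weight $\le2$ are $\partial_x,\partial_y,y\partial_x$ (weights $-5,-4,-1$), $x\partial_x,y\partial_y$ (weight $0$) and $x\partial_y$ (weight $1$). So the components of $\xi$ satisfy $\xi_{2}=\xi_{-2}=0$ and $\xi_0=\alpha x\partial_x+\beta y\partial_y$ with $\alpha,\beta\in\mathbb Q$.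 The polynomial $c$ has no component of negative weight and none of weight $2$, because no monomial has such a weight.

Compare components of weight $20$ and $22$ in $cg\equiv\xi(g)$; both are below $24$. Weight $20$: $c_0g_{20}=\xi_0g_{20}=4\alpha x^4+5\beta y^5$, so $4\alpha=5\beta=c_0$. Weight $22$: $c_0g_{22}=\xi_0g_{22}=(2\alpha+3\beta)g_{22}$, so $2\alpha+3\beta=c_0$. Together $c_0(\frac12+\frac35)=c_0$, hence $c_0=0$ and $\alpha=\beta=0$. But $c_0=1$ in the first case, and $c_0=1-\alpha-\beta=1$ in the second: a contradiction. $\square$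

**Example (nonzero cohomology).** Let $A_0=P/((g_x,g_y)+\mathfrak m^6)$, where $g_x,g_y$ are the partial derivatives. If $g$ were zero in $A_0$, we would have $g\equiv\xi(g)\bmod\mathfrak m^6$ for some $\xi$, against Lemma 1 with $c=1$. So $g$ is a nonzero element of $m_{A_0}$, and $dg=g_xdx+g_ydy=0$ in $\Omega^1_{A_0}$. Put $A=A_0\otimes_{\mathbb Q}k$ and $E_{A_0}=\ker(\Omega^\bullet_{A_0}\to\mathbb Q)$. By base change over $\mathbb Q$, $K_X=\Omega^\bullet_{X/\mathbb Q}\otimes_{\mathbb Q}E_{A_0}$. The line $\mathbb Qg$ in degree $0$ is a direct summand of $E_{A_0}$: a complement is given by a complement of $\mathbb Qg$ in $m_{A_0}$ together with all of $E_{A_0}^{\ge1}$. So $\Omega^\bullet_{X/\mathbb Q}\cdot g$ is a direct summand of $K_X$, and the cohomology sheaves of $K_X$ contain those of the absolute de Rham complex of $X$. In degree $0$ they contain the constants $\mathbb Q\cdot g\ne0$. Hence $\tau^{\le p-2}C_{\mathbb Q}(A)$ is not acyclic for any $p\ge2$. Moreover these cohomology sheaves are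 not $O_X$-modules, and $(\ast)$ says nothing about them.

The way past this point is that (2) need not be a quasi-isomorphism on the right. To identify $H^{2p-1}(X,C_{\mathbb Q})$ with $H^p(X,T)$ it is enough that $\tau^{\le p-2}C_{\mathbb Q}$ has no hypercohomology in the two degrees $2p-1$ and $2p$. The cohomology sheaves $\mathcal H^j$ of $K_X$ behave like those of a de Rham theory: they satisfy $H^n(X,\mathcal H^j)=0$ for $n>j$, for every smooth $X$ and with no use of $(\ast)$. This bound, proved in Section 6, disposes of both degrees.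

## 5. Tensor structure of $K_Y$ and two filtrations

The purpose of this section is to break $K_Y$ into pieces of the form $\Omega^\bullet_{Y/k}\otimes_k(\text{vector spaces})$, in two ways.

Let $D=\ker(\Omega^\bullet_A\to\Omega^\bullet_k)$. It is a dg $\Omega_k^\bullet$-module in degrees $\ge0$ with $D^0=m_A$, functorial in $A$. Since $k\to A$ splits the augmentation, $\Omega_A^\bullet=\Omega_k^\bullet\oplus D$ as dg $\Omega_k^\bullet$-modules.

**Step 1: $K_Y$ is a tensor product.** For $Y=\mathrm{Spec}\,R$, base change gives $\Omega^\bullet_{R\otimes_kA}=\Omega^\bullet_R\otimes_{\Omega_k^\bullet}\Omega_A^\bullet=\Omega^\bullet_R\oplus(\Omega_R^\bullet\otimes_{\Omega_k^\bullet}D)$, and the map to $\Omega_R^\bullet$ is the first projection. Hence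
$$K_Y=\Omega^\bullet_{Y/\mathbb Q}\otimes_{\Omega_k^\bullet}D.\tag{3}$$

**Step 2: tensoring with $\Omega^\bullet_{Y/\mathbb Q}$ is exact.** As $R$ is smooth over $k$, $0\to\Omega_k^1\otimes_kR\to\Omega^1_R\to\Omega^1_{R/k}\to0$ is exact. Locally choose $x_1,\dots,x_d$ such that the $dx_i$ form a basis of $\Omega^1_{R/k}$. Then $\Omega^1_R=\bigoplus R\,dx_i\oplus(R\otimes_k\Omega_k^1)$, and taking exterior powers, $\Omega^\bullet_R\cong\big(\bigoplus_JR\,dx_J\big)\otimes_k\Omega_k^\bullet$ as graded $\Omega_k^\bullet$-modules. This module is free, so the functor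
$$M\mapsto\Omega^\bullet_{Y/\mathbb Q}\otimes_{\Omega_k^\bullet}M\quad\text{on dg }\Omega_k^\bullet\text{-modules is exact.}\tag{4}$$
Suppose moreover $\Omega_k^{\ge1}M=0$. Then $M$ is a complex of $k$-vector spaces, and its differential is $k$-linear because $d(cm)=dc\cdot m+c\,dm=c\,dm$ for $c\in k$. Since $\Omega^\bullet_{Y/\mathbb Q}/\Omega_k^{\ge1}\Omega^\bullet_{Y/\mathbb Q}=\Omega^\bullet_{Y/k}$, the tensor product is then the ordinary tensor product complex $\Omega^\bullet_{Y/k}\otimes_kM$.

**Step 3: the filtration $W$ by degree.** $W^s=D^{\ge s}$ is a dg submodule. On $\mathrm{gr}_W^s=D^s[-s]$ the differential is zero and $\Omega_k^{\ge1}$ acts by zero. By (4), $W^sK_Y=\Omega^\bullet_{Y/\mathbb Q}\otimes_{\Omega_k^\bullet}W^s$ filters $K_Y$, functorially in $Y$; it lives in degrees $\ge s$, and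
$$\mathrm{gr}_W^sK_Y=\Omega^\bullet_{Y/k}\otimes_kD^s[-s].\tag{5}$$

**Step 4: the filtration $L$ by powers of $\Omega_k$.** $L^j=\Omega_k^jD$ is an $\Omega_k^\bullet$-submodule. It is stable under $d$, since $d(\omega m)=d\omega\,m\pm\omega\,dm$ and $\Omega_k^{j+1}D\subset\Omega_k^jD$. The quotient $E_j=\mathrm{gr}_L^jD$ is killed by $\Omega_k^{\ge1}$, so it is a complex of $k$-vector spaces with $k$-linear differential. It lives in degrees $\ge j$, and
$$\mathrm{gr}_L^jK_Y=\Omega^\bullet_{Y/k}\otimes_kE_j.\tag{6}$$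

**Step 5: the piece $j=0$.** Dividing $\Omega_A^\bullet=\Omega^\bullet_k\oplus D$ by $\Omega_k^1\Omega_A^\bullet$ gives $\Omega^\bullet_{A/k}=k\oplus D/\Omega_k^1D$. So $E:=E_0=\ker(\Omega^\bullet_{A/k}\to k)$, with $E^0=m_A$, and $\Omega^\bullet_{X/k}\otimes_kE=\ker(\Omega^\bullet_{X_A/k}\to\Omega^\bullet_{X/k})$. Since $\Omega^1_{A/k}$ is a finitely generated $A$-module and $A$ is finite-dimensional, $E$ is a bounded complex of finite-dimensional $k$-vector spaces.

For $A=k[\varepsilon]$ one finds $D=\Omega_k^\bullet\otimes_{\mathbb Q}(\mathbb Q\varepsilon\to\mathbb Q\,d\varepsilon)$ and $E_j=\Omega_k^j\otimes_{\mathbb Q}(\mathbb Q\varepsilon\to\mathbb Q\,d\varepsilon)[-j]$. For general $A$ the map $\Omega_k^j\otimes_kA\to\Omega_A^j$ need not be examined: of $E_j$ with $j\ge1$ we only use that it lives in degrees $\ge j$.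

## 6. A Bloch–Ogus bound for the cohomology sheaves of $K_X$

**Proposition 2.** Let $X$ be smooth over $k$ and let $\mathcal H^j$ be the $j$-th cohomology sheaf of $K_X$. Then $H^n(X,\mathcal H^j)=0$ for $n>j$.

Put $h_Z^q(Y)=H_Z^q(Y,K_Y)$ for $Y$ smooth and $Z\subset Y$ closed. Since $K_Y$ is functorial in $Y$, this is contravariant in pairs, and it has the natural long exact sequences for $Z\subset T\subset Y$. The sheaf associated to $U\mapsto h^q(U)$ is $\mathcal H^q$. We check the two axioms of [CTHK], then compute the local groups.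

**Step 1: reduction of the axioms to $\Omega^\bullet_{Y/k}$.** Since $W^sK_Y$ lives in degrees $\ge s$, we have $H_Z^q(Y,W^sK_Y)=H_Z^{q+1}(Y,W^sK_Y)=0$ for $s\ge q+2$, so $H_Z^q(Y,K_Y)=H_Z^q(Y,K_Y/W^s)$. The exact sequences $0\to\mathrm{gr}_W^s\to K_Y/W^{s+1}\to K_Y/W^s\to0$, induction on $s$ from $K_Y/W^0=0$, the five lemma and (5) reduce étale excision and homotopy invariance to the same properties of $H_Z^*(Y,\Omega_{Y/k}^\bullet\otimes_kV)$ for $k$-vector spaces $V$. On noetherian spaces cohomology with supports commutes with direct sums, so this group is $H_Z^*(Y,\Omega^\bullet_{Y/k})\otimes_kV$, and $V=k$ suffices.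

**Step 2: étale excision.** Let $f:Y'\to Y$ be étale with $Z'=f^{-1}(Z)\cong Z$. Then $f^*\Omega^i_{Y/k}=\Omega^i_{Y'/k}$. For a quasi-coherent $F$, Zariski and étale cohomology agree on $Y$ and on $Y\setminus Z$, so by the long exact sequence $H_Z^*(Y,F)$ may be computed in the étale topology. There excision $H_Z^*(Y,F)\cong H_{Z'}^*(Y',f^*F)$ holds (Milne, *Étale Cohomology*, III.1.27). Apply this to $F=\Omega^i_{Y/k}$ and use the convergent spectral sequence $H_Z^q(Y,\Omega^i)\Rightarrow H_Z^{i+q}(Y,\Omega^\bullet)$, which is natural for $f^*$: an isomorphism on the $E_1$ terms gives an isomorphism of the limits.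

**Step 3: homotopy invariance.** Let $\pi:\mathbb A_Y^1\to Y$, an affine morphism. Then
$$R\pi_*\Omega^\bullet_{\mathbb A_Y^1/k}=\pi_*\Omega^\bullet_{\mathbb A^1_Y/k}=\Omega^\bullet_{Y/k}\otimes_k\Omega^\bullet_{k[t]/k}\simeq\Omega^\bullet_{Y/k},$$
because in characteristic $0$ the complex $k[t]\to k[t]\,dt$ has cohomology $k$ in degree $0$ only. This proves invariance without supports. With supports, apply the five lemma to the long exact sequences of $(Y,Y\setminus Z)$ and $(\mathbb A_Y^1,\mathbb A^1_{Y\setminus Z})$.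

**Step 4: what remains.** By [CTHK], $H^n(X,\mathcal H^j)$ is the $n$-th cohomology of the global sections of the Cousin complex, hence a subquotient of $\Gamma\big(X,\bigoplus_{x\in X^{(n)}}i_{x*}h_x^{j+n}(X)\big)$. If $n>j$ then $j+n<2n$. So it suffices to show
$$h_x^m(X)=0\quad\text{for }x\in X^{(n)},\ m<2n.\tag{7}$$
By the argument of Step 1, for each open $U\ni x$ with $Z=\overline{\{x\}}\cap U$, the group $H_Z^m(U,K_U)$ has a finite filtration whose pieces are subquotients of $H_Z^{m-s}(U,\Omega_{U/k}^\bullet)\otimes_kD^s$ with $s\ge0$, and $m-s\le m<2n$. So (7) follows if $H_Z^m(U,\Omega_{U/k}^\bullet)=0$ for all $m<2n$ and all small affine $U$.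

**Step 5: local coordinates.** In characteristic $0$ the reduced scheme $Z$ is smooth at its generic point $x$. After shrinking $U=\mathrm{Spec}\,R$ around $x$ we may assume that $Z$ is smooth, that $Z=V(x_1,\dots,x_n)$, and that there are $x_1,\dots,x_d\in R$ with $dx_1,\dots,dx_d$ a basis of $\Omega^1_{U/k}$. Let $\partial_i$ be the dual derivations, so $df=\sum\partial_i(f)\,dx_i$. They commute: $[\partial_i,\partial_j]$ is a $k$-derivation killing all $x_l$, and a $k$-derivation is determined by its values on the $x_l$. As operators on $O_U$, $[\partial_i,x_j]=\delta_{ij}$.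

**Step 6: only $H_Z^n$ survives.** Covering $U\setminus Z$ by the sets $x_i\ne0$, we see that $H_Z^*(U,O)$ is computed by the complex
$$R\to\prod_iR_{x_i}\to\dots\to R_{x_1\cdots x_n},$$
which is the colimit of the Koszul complexes on $x_1^N,\dots,x_n^N$. At a point of $Z$ these elements form a regular sequence, since they cut out codimension $n$ in a regular (so Cohen–Macaulay) local ring. Away from $Z$ one of them is a unit and the Koszul complex is contractible. So $H_Z^q(U,O)=0$ for $q\ne n$, and likewise for the free modules $\Omega^i_{U/k}$. The module $H=H_Z^n(U,O)$ is a quotient of $R_{x_1\cdots x_n}$ in which $f/(x_1\cdots x_n)^N$ is killed by each $x_i^N$, $i\le n$. Hence every element of $H$ is killed by a power of each of $x_1,\dots,x_n$. The $\partial_i$ and $x_j$ act on $H$ by functoriality, with $[\partial_i,x_j]=\delta_{ij}$.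

The spectral sequence of Step 2 has only the row $q=n$, so $H_Z^m(U,\Omega^\bullet)=H^{m-n}\big(H_Z^n(U,\Omega^\bullet)\big)$. Since $d(f\,dx_J)=\sum_i\partial_i(f)\,dx_i\wedge dx_J$, the complex $H_Z^n(U,\Omega^\bullet)=\bigoplus_JH\,dx_J$ is the Koszul complex of the commuting operators $\partial_1,\dots,\partial_d$ on $H$.

For example, if $U=\mathbb A^1$ and $Z=\{0\}$, then $H=k[x,x^{-1}]/k[x]$ has basis $x^{-1},x^{-2},\dots$, and $\partial x^{-m}=-m\,x^{-m-1}$. So $\partial$ is injective, with cokernel spanned by the class of $x^{-1}$: $H_Z^1(U,\Omega^\bullet)=0$ and $H_Z^2(U,\Omega^\bullet)=k$.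

**Step 7: injectivity of one derivation after another.** *Claim: for $0\le r<n$, $\partial_{r+1}$ is injective on $H^{(r)}=H/\sum_{i\le r}\partial_iH$.* The operators $x_i,\partial_i$ with $i>r$ commute with $\partial_1,\dots,\partial_r$, so they act on $H^{(r)}$. Write $x=x_{r+1}$, $\partial=\partial_{r+1}$, $\theta=x\partial$. Then $\partial x=\theta+1$ and $\theta x=x\,\partial x=x(\theta+1)$. We show by induction
$$\partial^Nx^N=\prod_{j=1}^N(\theta+j).\tag{8}$$
For $N=1$ this is $\partial x=\theta+1$. For the step, move $x$ to the left with $(\theta+j)x=x(\theta+j+1)$: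
$$\partial^{N+1}x^{N+1}=\partial\prod_{j=1}^N(\theta+j)\,x=\partial x\prod_{j=1}^N(\theta+j+1)=(\theta+1)\prod_{j=2}^{N+1}(\theta+j)=\prod_{j=1}^{N+1}(\theta+j).$$
Let $u\in H^{(r)}$ with $\partial u=0$. Then $\theta u=0$, and $x^Nu=0$ for some $N$. So $0=\partial^Nx^Nu=N!\,u$, and $u=0$.

**Step 8: conclusion.** The Koszul complex of $\partial_1,\dots,\partial_{r+1}$ is, up to shift, the cone of $\partial_{r+1}$ acting on that of $\partial_1,\dots,\partial_r$. Suppose the latter has cohomology only in degree $r$, equal to $H^{(r)}$ (true for $r=0$). Then for $r<n$ the former has cohomology $\ker(\partial_{r+1}|H^{(r)})=0$ in degree $r$, $H^{(r+1)}$ in degree $r+1$, and zero elsewhere. By induction the Koszul complex of $\partial_1,\dots,\partial_n$ has cohomology only in degree $n$. Adjoining $\partial_{n+1},\dots,\partial_d$ by cones can only produce cohomology in degrees $\ge n$. Hence $H_Z^m(U,\Omega^\bullet)=0$ for $m-n<n$. This proves (7) and Proposition 2. $\square$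

## 7. Replacing $T(A)$ by $C_{\mathbb Q}(A)$: proof of Theorem B

The cohomology sheaves of $C_{\mathbb Q}=K_X^{<p}$ in degrees $j\le p-2$ are the $\mathcal H^j$ of Proposition 2, since stupid truncation affects only the top degree. Let $n\ge p-2$. The triangle (2) gives the exact sequence
$$H^{n+p-1}(X,\tau^{\le p-2}C_{\mathbb Q})\to H^{n+p-1}(X,C_{\mathbb Q})\xrightarrow{\ \epsilon\ }H^n(X,T(A))\to H^{n+p}(X,\tau^{\le p-2}C_{\mathbb Q}).$$
By the spectral sequence $H^a(X,\mathcal H^j)\Rightarrow H^{a+j}$, the outer groups are built from groups $H^a(X,\mathcal H^j)$ with $j\le p-2$ and $a+j\in\{n+p-1,n+p\}$. Then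
$$a\ \ge\ n+p-1-(p-2)=n+1\ \ge\ p-1\ >\ j,$$
so all of them vanish by Proposition 2. Therefore
$$\epsilon:\ H^{n+p-1}(X,C_{\mathbb Q}(A))\xrightarrow{\ \sim\ }H^n(X,T(A)),\qquad n\ge p-2,\tag{9}$$
naturally in $A$. Combined with (1), this is Theorem B. $\square$

## 8. From $C_{\mathbb Q}$ to $C_k$ to $\Omega^{p-1}_{X/k}\otimes m_A$: proof of Theorem A

By (1) and (9) with $n=p$ we have $\widehat{CH}^p(A)\cong H^p(X,T(A))\cong H^{2p-1}(X,C_{\mathbb Q}(A))$. It remains to show that $\rho$ and $\jmath$ are isomorphisms. Here $(\ast)$ enters.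

**Step 1: cohomology of the graded pieces.** Let $L^jC_{\mathbb Q}=(L^jK_X)^{<p}$. By (6), $\mathrm{gr}_L^jC_{\mathbb Q}=(\Omega_{X/k}^\bullet\otimes_kE_j)^{<p}$, which vanishes for $j\ge p$ because $E_j$ lives in degrees $\ge j$. By Step 5 of Section 5, $C_{\mathbb Q}/L^1C_{\mathbb Q}=\mathrm{gr}_L^0C_{\mathbb Q}=C_k$, and the projection is the natural map $C_{\mathbb Q}(A)\to C_k(A)$, which induces $\rho$. Filter $\mathrm{gr}_L^jC_{\mathbb Q}$ by $X$-degree:
$$F^i=\bigoplus_{i'\ge i}\Omega^{i'}_{X/k}\otimes_kE_j^{<p-i'}[-i'],\qquad\mathrm{gr}_F^i=\Omega^i_{X/k}[-i]\otimes_kE_j^{<p-i}.$$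
On $\mathrm{gr}_F^i$ the differential is, up to sign, that of $E_j^{<p-i}$. A complex of $k$-vector spaces is the direct sum of its cohomology and a contractible complex, so
$$H^N(X,\mathrm{gr}_F^i\mathrm{gr}_L^jC_{\mathbb Q})=\bigoplus_sH^{N-i-s}(X,\Omega^i_{X/k})\otimes_kH^s(E_j^{<p-i}),\qquad j\le s\le p-1-i.\tag{10}$$

**Step 2: $\rho$ is an isomorphism.** We show that $L^1C_{\mathbb Q}$ has no cohomology in degrees $2p-1$ and $2p$. Let $j\ge1$ in (10). Then $s\ge1$, so $i\le p-2$. Put $t=N-i-s$ and use $1\le s\le p-1-i$.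

* For $N=2p-1$: $p\le t\le2p-2-i$.
* For $N=2p$: $p+1\le t\le2p-1-i$.

In both cases $p\le t\le2p-1-i$, so $H^t(X,\Omega^i_{X/k})=0$ by $(\ast)$, and (10) vanishes. The filtrations $F$ and $L$ are finite, so $H^{2p-1}(X,L^1C_{\mathbb Q})=H^{2p}(X,L^1C_{\mathbb Q})=0$. The exact sequence
$$H^{2p-1}(X,L^1C_{\mathbb Q})\to H^{2p-1}(X,C_{\mathbb Q})\xrightarrow{\ \rho\ }H^{2p-1}(X,C_k)\to H^{2p}(X,L^1C_{\mathbb Q})$$
shows that $\rho$ is an isomorphism. (If $k$ is algebraic over $\mathbb Q$, then $\Omega_k^1=0$, $L^1=0$, and this step is empty.)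

**Step 3: $\jmath$ is surjective.** The map $\jmath$ is induced by the inclusion of the subcomplex $F^{p-1}C_k=\Omega^{p-1}_{X/k}\otimes_km_A[-(p-1)]\subset C_k$, which is natural in $A$. The quotient $C_k/F^{p-1}$ is filtered by the $\mathrm{gr}_F^i$ with $j=0$, $i\le p-2$. In (10) with $N=2p-1$ and $0\le s\le p-1-i$ we have $t=2p-1-i-s$, so $p\le t\le2p-1-i$, and all terms vanish by $(\ast)$. Hence $H^{2p-1}(X,C_k/F^{p-1})=0$ and $\jmath$ is surjective.

**Step 4: truncated de Rham cohomology.** For injectivity we need Hodge theory. Write $\Omega^i=\Omega^i_{X/k}$; all groups below are finite-dimensional since $X$ is proper. For all $q,N$, long exact sequences give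
$$\dim H^N(\Omega^{<q})\le\sum_{i<q}\dim H^{N-i}(\Omega^i),\qquad\dim H^N(\Omega^{\ge q})\le\sum_{i\ge q}\dim H^{N-i}(\Omega^i),$$
$$\dim H^N(\Omega^\bullet)\le\dim H^N(\Omega^{\ge q})+\dim H^N(\Omega^{<q}).$$
By [De], $\dim H^N(\Omega^\bullet)=\sum_i\dim H^{N-i}(\Omega^i)$, so all these inequalities are equalities. In particular
$$\dim H^N(X,\Omega^{<q}_{X/k})=\sum_{i<q}\dim H^{N-i}(X,\Omega^i_{X/k}).\tag{11}$$
Consider the long exact sequence of $0\to\Omega^{q-1}[-(q-1)]\to\Omega^{<q}\to\Omega^{<q-1}\to0$. In each degree $N$, the dimension of the middle term is the sum of those of the outer terms minus the ranks of the two adjacent connecting maps. By (11) it equals the full sum, so all connecting maps vanish, and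
$$0\to H^{N-q+1}(X,\Omega^{q-1}_{X/k})\to H^N(X,\Omega_{X/k}^{<q})\to H^N(X,\Omega^{<q-1}_{X/k})\to0\quad\text{is exact.}\tag{12}$$

**Step 5: $\jmath$ is injective.** Fix $A$. The bounded complex $E$ of finite-dimensional $k$-vector spaces is a direct sum of complexes $k[-a]$ and $(k\xrightarrow{=}k)[-a]$ with $a\ge0$. Accordingly $C_k=(\Omega^\bullet_{X/k}\otimes_kE)^{<p}$ and the inclusion $F^{p-1}C_k\subset C_k$ decompose. This splitting is not natural in $A$, but we use it only to test injectivity of the natural map $\jmath$. Only pieces with $a=0$ meet $F^{p-1}C_k=\Omega^{p-1}_{X/k}\otimes E^0[-(p-1)]$.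

* *The piece $(k=k)$ in degrees $0,1$.* The quotient of $(\Omega_{X/k}^\bullet\otimes(k=k))^{<p}$ by $\Omega^{p-1}_{X/k}[-(p-1)]$ has graded pieces $\Omega_{X/k}^i[-i]\otimes(k=k)^{<p-i}$ with $i\le p-2$. Here $p-i\ge2$, so nothing is truncated and the pieces are acyclic. The inclusion is a quasi-isomorphism, and $\jmath$ is bijective on this piece.
* *The piece $k$ in degree $0$.* The map is $H^p(X,\Omega^{p-1}_{X/k})\to H^{2p-1}(X,\Omega^{<p}_{X/k})$, which is injective by (12) with $q=p$, $N=2p-1$.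

So $\jmath$ is injective, hence an isomorphism.

**Step 6: conclusion.** All maps of the zigzag are natural in $A$ and are isomorphisms, which proves $(\ast\ast)$. For the finite-dimensional space $V=H^p(X,\Omega^{p-1}_{X/k})$, a continuous local $k$-algebra homomorphism $\widehat{\mathrm{Sym}}(V^\vee)\to A$ is the same as a linear map $V^\vee\to m_A$, since $m_A$ is nilpotent. So $\mathrm{Hom}_{cont}(\widehat{\mathrm{Sym}}(V^\vee),A)=V\otimes_km_A$, and $\widehat{CH}^p$ is pro-representable as claimed. This proves Theorem A. $\square$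

## 9. Test algebras with prescribed cohomology: proof of Theorem C

Assume now $(\ast\ast)$ as functors to abelian groups. The plan is to compare $\widehat{CH}^p(A)$ with a natural map that is surjective for $A=k[x]/x^N$. Since $V\otimes m_A$ is generated by images from such algebras, the map must be surjective for all $A$, and suitable $A$ then force vanishing.

**Step 1: a natural map.** Multiplication $\omega\otimes a\mapsto a\omega$ is a map $\Omega^{p-1}_{X/\mathbb Q}\otimes_km_A\to K_X^{p-1}$. Since $C_{\mathbb Q}(A)$ ends in degree $p-1$, it defines a map of complexes from $\Omega^{p-1}_{X/\mathbb Q}\otimes_km_A[-(p-1)]$ to $C_{\mathbb Q}(A)$, hence, naturally in $A$ and using (1) and (9),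
$$\iota_A:\ H^p(X,\Omega^{p-1}_{X/\mathbb Q})\otimes_km_A\to H^{2p-1}(X,C_{\mathbb Q}(A))\cong\widehat{CH}^p(A).\tag{13}$$

Suppose $A=A_0\otimes_{\mathbb Q}k$ with $A_0\in Art_{\mathbb Q}$, and let $E_{A_0}=\ker(\Omega^\bullet_{A_0}\to\mathbb Q)$. Then $\Omega_A^\bullet=\Omega_k^\bullet\otimes_{\mathbb Q}\Omega_{A_0}^\bullet$, so $D=\Omega_k^\bullet\otimes_{\mathbb Q}E_{A_0}$ and $C_{\mathbb Q}(A)=(\Omega^\bullet_{X/\mathbb Q}\otimes_{\mathbb Q}E_{A_0})^{<p}$ by (3). Since $m_A=m_{A_0}\otimes_{\mathbb Q}k$, the map $\iota_A$ is induced by the inclusion of $\Omega^{p-1}_{X/\mathbb Q}\otimes_{\mathbb Q}E_{A_0}^0$ in degree $p-1$. Decompose $E_{A_0}$ into pieces $\mathbb Q[-s]$ and $(\mathbb Q=\mathbb Q)[-s]$; this decomposes $C_{\mathbb Q}(A)$ and $\iota_A$. On a piece $(\mathbb Q=\mathbb Q)$ in degrees $0,1$ the map is an isomorphism: as in Step 5 of Section 8, the quotient has graded pieces $\Omega^i_{X/\mathbb Q}[-i]\otimes(\mathbb Q=\mathbb Q)$ with $i\le p-2$, for the filtration by $X$-degree, and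 these are acyclic.

For $A_0=\mathbb Q[x]/x^N$ we have $\Omega^1_{A_0}=A_0\,dx/(x^{N-1}dx)$, so $E_{A_0}$ is $\bigoplus_{i=1}^{N-1}\mathbb Qx^i\xrightarrow{\sim}\bigoplus_{i=0}^{N-2}\mathbb Qx^i\,dx$. It consists of pieces $(\mathbb Q=\mathbb Q)$ in degrees $0,1$, and $\iota_{k[x]/x^N}$ is an isomorphism.

**Step 2: $(\ast\ast)$ implies that $\iota_A$ is surjective for all $A$.** Let $V=H^p(X,\Omega^{p-1}_{X/k})$. Every element of $V\otimes_km_A$ is a sum of elements $v\otimes a$, and $v\otimes a$ is the image of $v\otimes x$ under $k[x]/x^N\to A$, $x\mapsto a$, for $N$ large. So under $(\ast\ast)$ the group $\widehat{CH}^p(A)$ is generated by the images of the groups $\widehat{CH}^p(k[x]/x^N)$. These groups are in the image of $\iota$ by Step 1, so by naturality $\iota_A$ is surjective.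

**Step 3: for each $s\ge0$ there is $A_0\in Art_{\mathbb Q}$ with $H^s(E_{A_0})\ne0$.** Use $P,\mathfrak m,g$ from Lemma 1.

For $s=0$, take $A_0=P/((g_x,g_y)+\mathfrak m^6)$, as in Section 4: $g$ is a nonzero closed element of $m_{A_0}$.

For $s=1$, take $A_0=P/((g)+\mathfrak m^8)$. Choose $\eta\in\Omega_P^1$ with $d\eta=g\,dx\wedge dy$. Its class in $\Omega^1_{A_0}$ is closed, as $g=0$ in $A_0$. Suppose it is exact. Since $\Omega^1_{A_0}$ is the quotient of $\Omega^1_P$ by $I\Omega_P^1+P\,dI$ with $I=(g)+\mathfrak m^8$, there are $h,u\in P$ and $\omega\in\Omega_P^1$ with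
$$\eta\equiv dh+u\,dg+g\omega\quad\text{modulo }\mathfrak m^8\Omega_P^1+P\,d(\mathfrak m^8)\subset\mathfrak m^7\Omega_P^1 .$$
Apply $d$, and put $\omega'=\omega-du$. Since $du\wedge dg+dg\wedge\omega=dg\wedge\omega'$ and $d\omega=d\omega'$,
$$g\,dx\wedge dy\equiv dg\wedge\omega'+g\,d\omega'\bmod\mathfrak m^6\Omega_P^2.$$
Write $\omega'=\iota_\xi(dx\wedge dy)=\xi_x\,dy-\xi_y\,dx$ for a polynomial vector field $\xi=\xi_x\partial_x+\xi_y\partial_y$. Then $dg\wedge\omega'=\xi(g)\,dx\wedge dy$ and $d\omega'=\mathrm{div}(\xi)\,dx\wedge dy$. So $g\equiv\xi(g)+\mathrm{div}(\xi)\,g\bmod\mathfrak m^6$, contradicting Lemma 1 with $c=1-\mathrm{div}\,\xi$. Hence $H^1(E_{A_0})\ne0$.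

For $s\ge2$, take the $s$-fold tensor power over $\mathbb Q$ of the algebra $A_0$ of the case $s=1$. It lies in $Art_{\mathbb Q}$, and $\Omega^\bullet_{A_0^{\otimes s}}=(\Omega^\bullet_{A_0})^{\otimes s}$. By Künneth $H^s(E_{A_0^{\otimes s}})\supset H^1(E_{A_0})^{\otimes s}\ne0$.

**Step 4: proof of (1).** Take $A=A_0\otimes_{\mathbb Q}k$ with $H^s(E_{A_0})\ne0$, so that $E_{A_0}$ has at least one piece $\mathbb Q[-s]$. It contributes the direct summand $H^{2p-1}\big(X,(\Omega^\bullet_{X/\mathbb Q}[-s])^{<p}\big)=H^{2p-1-s}(X,\Omega^{<p-s}_{X/\mathbb Q})$ to $H^{2p-1}(X,C_{\mathbb Q}(A))$. If $1\le s\le p-1$, the piece has no degree-$0$ part, so the component of $\iota_A$ in this summand is $0$. As $\iota_A$ is surjective by Step 2, the summand is $0$. If $s=0$, the component of $\iota_A$ on this piece is $H^p(X,\Omega^{p-1}_{X/\mathbb Q})\to H^{2p-1}(X,\Omega^{<p}_{X/\mathbb Q})$, which must be surjective.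

**Step 5: proof of (2).** We isolate the forms on $X_0$ inside those on $X$. Let $\pi:X=X_0\times_{k_0}k\to X_0$, an affine morphism. By descent $X_0$ is smooth and proper over $k_0$. Since $\Omega^1_{k_0/\mathbb Q}=0$, base change gives $\pi_*\Omega^\bullet_{X/\mathbb Q}=\Omega_k^\bullet\otimes_{k_0}\Omega^\bullet_{X_0/k_0}$ as complexes. Choose a $k_0$-complement $N^0$ of $k_0\cdot1$ in $k$ and put $N^j=\Omega_k^j$ for $j\ge1$. Then $N^\bullet$ is a subcomplex, and $\Omega_k^\bullet=k_0\oplus N^\bullet$ as complexes of $k_0$-vector spaces. So $\Omega^\bullet_{X_0/k_0}$ is a direct summand of $\pi_*\Omega^\bullet_{X/\mathbb Q}$, compatibly with truncations by degree. Since $\pi$ is affine, the statements in (1) pass to this summand. Now apply (11) and (12) to $X_0/k_0$.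

* For $1\le s\le p-1$: $H^{2p-1-s}(X_0,\Omega^{<p-s}_{X_0/k_0})=0$, and by (11) $H^{2p-1-s-i}(X_0,\Omega^i_{X_0/k_0})=0$ for $0\le i\le p-1-s$.
* For $s=0$: $H^p(X_0,\Omega^{p-1}_{X_0/k_0})\to H^{2p-1}(X_0,\Omega^{<p}_{X_0/k_0})$ is surjective. By (12) its cokernel is $H^{2p-1}(X_0,\Omega^{<p-1}_{X_0/k_0})$, of dimension $\sum_{i\le p-2}\dim H^{2p-1-i}(X_0,\Omega^i_{X_0/k_0})$ by (11). So all these groups vanish.

Fix $i\le p-2$ and let $s$ run over $0\le s\le p-1-i$. Then $t=2p-1-s-i$ runs over $p\le t\le2p-1-i$, and $H^t(X_0,\Omega^i_{X_0/k_0})=0$ for all these $t$. By flat base change along $k_0\to k$ this is $(\ast)$ for $X$. With Theorem A, $(\ast)\Leftrightarrow(\ast\ast)$ for such $X$; when $k$ is algebraic over $\mathbb Q$, take $k_0=k$. $\square$
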